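# Even-chromatic copies and even-decomposable graphs

## The theorem and its vocabulary

All graphs are finite and simple, $\log$ is the natural logarithm, and $H$ is fixed while $n\to\infty$. The two terms in the statement, the function $r_H$ and the property *even-decomposable* (ED for short), are defined right after it.

**Theorem 1.** Let $H$ be a graph with $h$ vertices and a positive even number of edges.

* (a) If $H$ is ED, then $r_H(n)\ge \frac14\left(\frac{n}{2h^2}\right)^{1/h}$ for all $n\ge 1$.
* (b) If $H$ is not ED, then $r_H(n)\le \exp\!\big(C_h(\log n)^{1-1/(h(h-1))^2}\big)$ for all large $n$, where $C_h$ depends only on $h$; in particular $r_H(n)=n^{o(1)}$.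

**Universality.** For each $h\ge 2$ and all large $n$, one single coloring of $K_n$ with the number of colors in (b) contains no even-chromatic copy of *any* non-ED graph on at most $h$ vertices.

**Theorem 2.** The nonempty ED graphs form the smallest class of graphs that contains $K_1$ and is closed under this operation: if $V(G)=A\sqcup B$, both $G[A]$ and $G[B]$ are in the class, and the number of edges between $A$ and $B$ is even, then $G$ is in the class.

**Definition (even-chromatic, $r_H$).** In an edge-coloring of $K_n$, a copy of $H$ is *even-chromatic* if every color appears on an even number of edges of that copy. The number $r_H(n)$ is the least number of colors in an edge-coloring of $K_n$ that contains no even-chromatic copy of $H$.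

A palette always has at least one color, so $r_H(n)\ge 1$ even when $n=1$. If $e(H)$ is odd, one color suffices. If $H$ has no edges, every copy is even-chromatic and $r_H(n)$ is undefined once $n\ge|V(H)|$. This is why we ask for a positive even number of edges. In that case $r_H(n)$ exists, because giving all edges different colors works.

**Definition (even-decomposable).** A graph $H$ is *even-decomposable* if there is a sequence $V(H)=V_0\supset V_1\supset\dots\supset V_k=\emptyset$ such that, for each $0\le i\le k-1$, the graph $H[V_i]$ has an even number of edges and $V_i\setminus V_{i+1}$ is an independent set in $H$.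

In words: peel off independent sets one after another until nothing is left, and see an even number of edges at every moment. The graph with no vertices counts as ED.

What does Theorem 1 settle? Versteegen conjectured that, for $H$ with a positive even number of edges, $r_H(n)=n^{\Omega(1)}$ if and only if $H$ is even-decomposable; the problem is taken from Oliver Janzer, Fredy Yip, "The probability that a random graph is even-decomposable", arXiv:2409.11152 (2024). The statement $r_H(n)=n^{\Omega(1)}$ means that some $c>0$ satisfies $r_H(n)\ge n^c$ for all large $n$. Part (a) gives this with any $c<1/h$ when $H$ is ED. If $H$ is not ED, part (b) gives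
$$\frac{\log r_H(n)}{\log n}\le C_h(\log n)^{-1/(h(h-1))^2}\to 0 ,$$
so no such $c$ exists. Hence Theorem 1 proves the conjecture.

Notation: $e(S)$ is the number of edges inside $S$, and $e(S,T)$ is the number of edges between disjoint sets $S,T$. We write $S+v=S\cup\{v\}$, $S-v=S\setminus\{v\}$, $[T]=\{1,\dots,T\}$.

## Paths, cycles and complete graphs by hand

Every bipartite graph with an even number of edges is ED: if its parts are $A,B$, use $A\cup B\supset B\supset\emptyset$. So the path $P_3$ with two edges, the cycle $C_4$ and two disjoint edges $2K_2$ are ED.

The *paw* is a non-bipartite example. It is the triangle $puv$ with a pendant vertex $w$ attached to $v$, so its edges are $pu,pv,uv,vw$. Remove $u$. What is left is the path $p,v,w$ with two edges, which is bipartite. So the paw is ED.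

No complete graph $K_m$ with $m\ge2$ is ED. Independent sets in $K_m$ have at most one vertex, so a decomposing sequence would have to pass through a two-vertex set, which spans one edge, and $1$ is odd. In particular $K_4$ (6 edges) and $K_5$ (10 edges) are not ED.

Now $r_H$ for the smallest graphs.

* $H=P_3$. An even-chromatic copy is a pair of adjacent edges of one color, so the colorings without such copies are the proper edge-colorings. Edges at one vertex need different colors, so $r_{P_3}(n)\ge n-1$. Coloring $ij$ by $i+j \bmod n$ is proper, so $r_{P_3}(n)\le n$.
* $H=2K_2$. An even-chromatic copy is a pair of disjoint edges of one color. So each color class consists of pairwise intersecting edges and is a star or a triangle. For $n\ge4$ it has at most $n-1$ edges, so at least $\binom n2/(n-1)=n/2$ colors are needed. Coloring $ij$ with $i<j$ by $i$ uses $n-1$ colors.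
* $H=K_4$. Theorem 1(b) says that $\exp(C(\log n)^{143/144})$ colors are enough, fewer than any fixed power of $n$. How one can save so much is the main part of the talk. A natural attempt on $K_4$ comes after the lower bound.

## Nested one-color neighborhoods: proof of Theorem 1(a)

If $H$ is bipartite with an even number of edges, it is enough to find a complete bipartite graph in one color with parts of size $h$. For a general ED graph we nest this. Peeling off $V_0\setminus V_1$ removes an even number of edges, all between $V_0\setminus V_1$ and $V_1$; if they all get one color, we may forget them and continue inside $V_1$.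

**Lemma 3.** Let $h\ge 2$, $1\le s\le h$, $C\ge1$, let the complete graph on a set $U$ be colored with $C$ colors, and suppose $u=|U|\ge 2h^2(2C)^s$. Then there are $s$ distinct vertices of $U$ and a set $U'\subset U$ disjoint from them, $|U'|\ge u/(4C)^s$, such that all edges between these vertices and $U'$ have one color.

*Proof.* Let $\Gamma$ be the graph formed by a most frequent color on $U$. Its average degree is at least $(u-1)/C\ge u/(2C)$, since $u\ge2$. Choose $(v_1,\dots,v_s)\in U^s$ uniformly at random. A vertex $w$ is $\Gamma$-adjacent to all $v_i$ with probability $(d_\Gamma(w)/u)^s$. By convexity of $x\mapsto x^s$, the expected number of common $\Gamma$-neighbors is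
$$\sum_{w\in U}\Big(\frac{d_\Gamma(w)}{u}\Big)^s\ \ge\ u\,(2C)^{-s}.$$
A tuple has a repetition with probability at most $s^2/u$, and then it has at most $u$ common neighbors. So tuples with repetitions contribute at most $s^2\le h^2\le\frac12u(2C)^{-s}$ to the expectation, where the last inequality is the hypothesis on $u$. Hence some tuple of distinct vertices has at least $\frac12u(2C)^{-s}$ common neighbors. This is at least $u/(4C)^s$, because $2^s\ge2$. Let $U'$ be the set of these common neighbors; no $v_i$ is among them, since a vertex is not its own neighbor. $\square$

*Proof of Theorem 1(a).* Let $V(H)=V_0\supset\dots\supset V_k=\emptyset$ be a sequence as in the definition, with repeated sets deleted. Put $I_i=V_i\setminus V_{i+1}$ and $s_i=|I_i|\ge1$, so $\sum_i s_i=h$. As $H$ has an edge, $h\ge2$. Suppose $K_n$ is colored with $C\ge1$ colors and $n\ge 2h^2(4C)^h$. We find an even-chromatic copy of $H$. This proves (a): with $C=r_H(n)$ and a coloring without such a copy we must have $n<2h^2(4C)^h$, that is, $C>\frac14(n/2h^2)^{1/h}$.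

**Step 1: nest the sets.** The purpose is to find room for $I_0,I_1,\dots$ one after another. Start with $U_0=V(K_n)$. Given $U_i$, apply Lemma 3 to $U_i$ with $s=s_i$, map $I_i$ bijectively onto the $s_i$ vertices found, and let $U_{i+1}=U_i'$. The lemma applies each time, because
$$|U_i|\ge n(4C)^{-(s_0+\dots+s_{i-1})}\ge 2h^2(4C)^{h-(s_0+\dots+s_{i-1})}\ge2h^2(4C)^{s_i}\ge 2h^2(2C)^{s_i}.$$

**Step 2: count colors.** The purpose is to check that the copy is even-chromatic. All of $V_{i+1}=I_{i+1}\cup\dots\cup I_{k-1}$ is mapped into $U_{i+1}$, so all edges of $H$ between $I_i$ and $V_{i+1}$ get one color. Since $I_i$ is independent, their number is $e(V_i)-e(V_{i+1})$, a difference of even numbers (with $e(\emptyset)=0$). Since every $I_i$ is independent, every edge of $H$ lies between $I_i$ and $V_{i+1}$ for exactly one $i$. So the edges of $H$ are partitioned into one-color batches of even size. Different batches may share a color, but every color still occurs an even number of times. $\square$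

## Coloring by the first difference, and the 2+2 split of $K_4$

For the upper bound we need economical colorings. Here is the natural first try. Let the vertices be $n\le2^T$ binary words of length $T$, and color $xy$ by the first position where $x$ and $y$ differ. This uses about $\log_2n$ colors.

Try it on $K_4$. Let $X$ be four words and let $\delta$ be the first position where they do not all agree. Then $X$ splits at $\delta$ into two parts; the color $\delta$ is exactly on the edges between the parts, and later positions color the edges inside the parts.

* Split $3+1$: color $\delta$ occurs $3$ times. Not even-chromatic.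
* Split $2+2$: color $\delta$ occurs $4$ times, and the two remaining edges, one in each part, may have the same color. For the words $00,01,10,11$ both have color $2$, so this $K_4$ is even-chromatic.

So the attempt fails, and we can see where. Let an even-chromatic copy of a graph $H$ be given, split at $\delta$ into $A$ and $B$. It is true that $e_H(A,B)$ is even. What may be false is that $H[A]$ and $H[B]$ are even-chromatic separately: a color may occur once in $A$ and once in $B$.

Suppose a better coloring forbade this mixing. Then $H[A]$ and $H[B]$ would be even-chromatic again, we could split each of them, and so on down to single vertices. So $H$ would be built from single vertices by merging two pieces with an even number of edges between them. For $K_4$ this is impossible: the pieces would be $K_2+K_2$ or $K_1+K_3$, and $K_2$ and $K_3$ have an odd number of edges. In general, two things are needed: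

1. graphs built by such merges are ED (this is the content of Theorem 2);
2. a coloring with few colors in which every small vertex set can be split without mixing.

## Even merging

The tempting proof of the first point concatenates: let $V(G)=A\sqcup B$ with $G[A],G[B]$ ED and $e(A,B)$ even, build up $B$ first, then add $A$ in the order in which $A$ builds itself. This can fail. In the paw take $B=\{p\}$ and $A=\{u,v,w\}$, where $G[A]$ is the path $u,v,w$ and $p$ is joined to $u$ and $v$. One way to build $A$ through even sets is $\emptyset\subset\{u\}\subset\{u,w\}\subset A$. But $\{p,u\}$ and $\{p,u,w\}$ both span one edge. What does work is $\{p\}\subset\{p,w\}\subset\{p,w,v\}\subset V$, and here the part inside $A$ passes through $\{w,v\}$, which is *not* even in $G[A]$. The order on $A$ has to be rerouted according to the degrees into $B$. So we record these degrees as a weight on vertices and prove a statement for all weights.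

**Definition ($b$-even sets, $R_b$).** Let $G$ be a graph, $V=V(G)$, $b:V\to\mathbb F_2$. For $S\subset V$ put $b(S)=\sum_{s\in S}b(s)$ and $q_b(S)=e(S)+b(S)\in\mathbb F_2$. Call $S$ *$b$-even* if $q_b(S)=0$. Let $R_b$ be the family of sets $S$ for which there is a chain $\emptyset=E_0\subsetneq E_1\subsetneq\dots\subsetneq E_m=S$ of $b$-even sets with $|E_i\setminus E_{i-1}|\le2$ for all $i$.

Example: in the paw, put $b(x)=e(x,\{p\})$ on $A=\{u,v,w\}$, so $b(u)=b(v)=1$, $b(w)=0$. Then $q_b(\{w,v\})=1+1=0$ and $q_b(A)=2+0=0$, and $\emptyset\subset\{w\}\subset\{w,v\}\subset A$ shows $A\in R_b$. Steps of size 2 are really needed: for two nonadjacent vertices of weight $1$ the only chain is $\emptyset\subset\{u,v\}$.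

For disjoint $S,T\subset V$ we have, modulo 2,
$$q_b(S\cup T)=q_b(S)+q_b(T)+e(S,T).\tag{1}$$

**Lemma 4.** $G$ is ED if and only if $V\in R_0$ (weight $b\equiv0$). In that case the chain can be chosen with all differences $E_i\setminus E_{i-1}$ independent.

*Proof.* Let $G$ be ED with sequence $(V_i)$, and let $I=V_i\setminus V_{i+1}$. As $I$ is independent, $e(I,V_{i+1})=e(V_i)-e(V_{i+1})$ is even. Start from $V_{i+1}$. Add one at a time the vertices of $I$ with an even number of neighbors in $V_{i+1}$. The remaining vertices of $I$ have an odd number of neighbors in $V_{i+1}$; since $e(I,V_{i+1})$ is even, there is an even number of them. Add them two at a time. As $I$ has no inner edges, each addition changes the number of spanned edges by an even amount, so all sets on the way are even. Doing this for $i=k-1,k-2,\dots,0$ gives a chain from $\emptyset$ to $V$ with independent differences of size at most $2$.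

Conversely, take a chain showing $V\in R_0$. Suppose $E_i\setminus E_{i-1}=\{u,v\}$ with $uv$ an edge. Then $e(E_i)-e(E_{i-1})=e(u,E_{i-1})+e(v,E_{i-1})+1$ is even, so one of the two degrees, say $e(u,E_{i-1})$, is even. Insert the even set $E_{i-1}+u$ between $E_{i-1}$ and $E_i$. After all such insertions every difference is independent, and the reversed chain is a sequence as in the definition of ED. $\square$

**Consequence.** If $G$ is ED and nonempty, there is an independent set $J\subset V$ with $1\le|J|\le2$ such that $G-J$ is ED and $e(J,V\setminus J)$ is even. Indeed, take the last step of a chain with independent differences: $J=V\setminus E_{m-1}$. The chain up to $E_{m-1}$ shows that $G[E_{m-1}]$ is ED, and $e(J,E_{m-1})=e(V)-e(E_{m-1})$ is even.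

The next lemma allows any weight on an ED graph. If $G$ is ED and $b(V)=0$, then $q_b(V)=0$, so there is no parity obstruction to $V\in R_b$, and (E) below says that there is no other obstruction. When we remove $J$ for the induction, the rest may have odd total weight; so we need a companion statement (O).

**Lemma 5.** Let $G$ be ED and $b:V\to\mathbb F_2$ arbitrary.

* (E) If $b(V)=0$, then $V\in R_b$.
* (O) If $b(V)=1$, then $V-z\in R_b$ for some $z\in V$.

*Proof.* We use induction on $|V|$, proving (E) and (O) together. If $V=\emptyset$, then (E) holds with $m=0$ and (O) is void. Let $V\neq\emptyset$, take $J$ from the Consequence, and let $A=V\setminus J$. So $G[A]$ is ED, $e(J)=0$, and $e(J,A)$ is even.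

**Case 1: $b(J)=0$.** The purpose is to start the chain with $J$ and treat its influence on $A$ as a new weight. We have $q_b(J)=0$ and $|J|\le2$, so $\emptyset\subset J$ is an admissible first step. On $A$ define $b'(w)=b(w)+e(w,J)$. For $E\subset A$, (1) gives
$$q_b(J\cup E)=q_b(J)+q_b(E)+e(E,J)=e(E)+b(E)+e(E,J)=q_{b'}(E).$$
So if $\emptyset=E_0\subset\dots\subset E_r=E$ shows $E\in R_{b'}$ (in $G[A]$), then $\emptyset\subset J=J\cup E_0\subset\dots\subset J\cup E_r$ shows $J\cup E\in R_b$. Moreover $b'(A)=b(A)+e(J,A)=b(A)=b(V)$ in $\mathbb F_2$. Apply induction to $G[A]$ and $b'$. If $b(V)=0$, then $A\in R_{b'}$, so $V\in R_b$. If $b(V)=1$, then $A-z\in R_{b'}$ for some $z\in A$, so $V-z\in R_b$.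

**Case 2: $b(J)=1$ and $b(V)=1$.** Here $J$ carries the odd weight, and we look for $z$ in $J$. Now $b(A)=0$, so $A\in R_b$ by (E) for $G[A]$. If $J=\{z\}$, then $V-z=A$ and we are done. If $J=\{u,v\}$, then by (1) and $q_b(A)=0$,
$$q_b(A+u)+q_b(A+v)=b(u)+e(u,A)+b(v)+e(v,A)=b(J)+e(J,A)=1 .$$
So one of the two, say $q_b(A+u)$, is $0$. Then $V-v=A+u\in R_b$.

**Case 3: $b(J)=1$ and $b(V)=0$.** Here we build all of $A$ but one vertex, and then find a legal way to add the at most three missing vertices. Now $b(A)=1$, so (O) for $G[A]$ gives $z\in A$ with $T:=A-z\in R_b$. Also $q_b(V)=e(V)+b(V)=0$, since $G$ is ED. If $|J|=1$, then $|V\setminus T|=2$ and $T\subset V$ is a legal last step. Let $J=\{u,v\}$, so $V\setminus T=\{u,v,z\}$. If $q_b(T+u)=0$, use $T\subset T+u\subset V$; if $q_b(T+v)=0$, use $T\subset T+v\subset V$. Otherwise $q_b(T+u)=q_b(T+v)=1$. As $q_b(T)=0$, this means $b(u)+e(u,T)=b(v)+e(v,T)=1$. Since $u$ and $v$ are not adjacent, $q_b(T\cup\{u,v\})=1+1=0$, and we use $T\subset T\cup\{u,v\}\subset V$. In all cases $V\in R_b$. $\square$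

**Lemma 6 (even merging).** If $V(G)=A\sqcup B$, $G[A]$ and $G[B]$ are ED and $e(A,B)$ is even, then $G$ is ED.

*Proof.* Take a chain for $B$ as in Lemma 4. On $A$ put $b(w)=e(w,B)$ modulo 2. Then $b(A)=e(A,B)=0$ in $\mathbb F_2$, so Lemma 5(E) gives a chain $\emptyset=E_0\subset\dots\subset E_m=A$ of $b$-even sets with steps of size at most $2$. For each $i$,
$$e(B\cup E_i)=e(B)+e(E_i)+e(E_i,B)\equiv e(B)+q_b(E_i)\equiv0\pmod 2 .$$
Appending $B\cup E_1,\dots,B\cup E_m$ to the chain of $B$ shows $V\in R_0$. By Lemma 4, $G$ is ED. $\square$

*Proof of Theorem 2.* The graph $K_1$ is ED, and the nonempty ED graphs are closed under the operation by Lemma 6. So the smallest class is contained in the nonempty ED graphs. Conversely, let $G$ be nonempty and ED and take a chain with independent differences from Lemma 4. An independent set $I$ of size $1$ or $2$ induces $K_1$ or a merge of two copies of $K_1$ with $0$ edges between them, so $G[I]$ is in the smallest class. In particular $G[E_1]$ is. If $G[E_{i-1}]$ is in the class and $I=E_i\setminus E_{i-1}$, then $e(I,E_{i-1})=e(E_i)-e(E_{i-1})$ is even, so $G[E_i]$ is in the class. After the last step, $G$ is in the class. $\square$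

## Separated colorings

We now say precisely what "split without mixing" should mean.

**Definition ($h$-separated).** An edge-coloring $\chi$ of the complete graph on a set $P$ is *$h$-separated* if for every $X\subset P$ with $2\le|X|\le h$ there is a nonconstant function $f$ on $X$ such that, for all pairs $xy$, $x'y'$ in $X$,
$$\chi(xy)=\chi(x'y')\quad\text{implies}\quad\{f(x),f(y)\}=\{f(x'),f(y')\}\ \text{ as multisets.}$$

So a color, within $X$, determines the two $f$-values at its ends. Every coloring is $2$-separated. A coloring is $3$-separated exactly when it has no one-color triangle. Indeed, if $xy$ and $xz$ have one color, then $f(y)=f(z)$ is forced; a one-color triangle forces $f$ to be constant, while if only $xy$ and $xz$ agree one can take $f(x)=0$, $f(y)=f(z)=1$, and if all three colors differ any injective $f$ works. The first-difference coloring on $00,01,10,11$ is not $4$-separated: color 1 on $\{00,10\},\{00,11\}$ forces $f(10)=f(11)$, color 1 on $\{00,10\},\{01,10\}$ forces $f(00)=f(01)$, and color 2 then forces all values equal.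

**Proposition 7.** Let $\chi$ be an $h$-separated coloring of the complete graph on $P$. If a graph $H$ with $1\le|V(H)|\le h$ has an even-chromatic copy in $(P,\chi)$, then $H$ is ED.

*Proof.* Induction on $|V(H)|$. One-vertex graphs are ED. Let $|V(H)|\ge2$, identify $H$ with its copy on the vertex set $X\subset P$, and take $f$ from the definition. Let $c_1,\dots,c_k$ be the distinct values of $f$ and $X_i=\{x\in X:f(x)=c_i\}$. As $f$ is not constant, $k\ge2$, so each $X_i$ is a proper subset of $X$.

**Step 1: edges between classes.** The purpose is to see that $e_H(X_i,X_j)$ is even for $i\neq j$. The edges of $H$ between $X_i$ and $X_j$ are exactly the edges $xy$ of $H$ with $\{f(x),f(y)\}=\{c_i,c_j\}$. Edges of one color have the same multiset of $f$-values. So this set of edges is a union of entire color classes of the copy, each of which has even size.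

**Step 2: edges inside a class.** The purpose is to see that $H[X_i]$ is even-chromatic, which is what failed for the first difference. The edges of $H$ inside $X_i$ are exactly those with multiset $\{c_i,c_i\}$. Again they form a union of entire color classes of the copy. So $H[X_i]$ is even-chromatic, and by induction it is ED.

**Step 3: merge.** Suppose $H[X_1\cup\dots\cup X_i]$ is ED, which holds for $i=1$. The number of edges from $X_1\cup\dots\cup X_i$ to $X_{i+1}$ is $\sum_{l\le i}e_H(X_l,X_{i+1})$, an even number. By Lemma 6, $H[X_1\cup\dots\cup X_{i+1}]$ is ED. For $i+1=k$ this is $H$. $\square$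

So Theorem 1(b) and the universality follow once we have, for each $h\ge2$, an $h$-separated coloring of $K_n$ with few colors.

## Words that agree rarely, and what a color may record

Let the vertices be words $x\in\mathbb F_q^T$, any two of which agree in fewer than $T/2$ coordinates. We want the function $f$ to be evaluation at one coordinate: $f(x)=x(t)$, with $t$ depending on $X$. For a pair $xy$ let $Z(xy)$ be its agreement set, the set of coordinates where $x$ and $y$ agree. If a color recorded both words completely, all colors would be different; this is $h$-separated but far too expensive. So let the color record $Z=Z(xy)$ and the two restrictions of the words to a small set $S(Z)\subset[T]$ that depends only on $Z$: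
$$\chi(xy)=\Big(Z,\ \big\{x|_{S(Z)},\,y|_{S(Z)}\big\}\Big),\qquad Z=Z(xy).$$
If $|S(Z)|\le 2T/a$ for all $Z$, there are at most $2^Tq^{4T/a}$ colors. Compare this with the number of words, which will be about $q^{T/2}$: for $T$ and $a$ fixed and $q\to\infty$, the number of colors is about the number of words to the power $8/a$, up to a constant.

When is this $h$-separated? Let $|X|\le h$. The coordinate $t$ is suitable if two conditions hold. First, $t\in S(Z(xy))$ for every pair in $X$, so that equal colors give equal multisets of values at $t$. Second, $t\notin Z(xy)$ for at least one pair, so that the values at $t$ are not all equal. There are at most $g=\binom h2$ pairs. So it is enough that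
$$S(Z_1)\cap\dots\cap S(Z_j)\ \not\subset\ Z_1\cap\dots\cap Z_j\qquad\text{for all }1\le j\le g\text{ and all }|Z_1|,\dots,|Z_j|<T/2.\tag{2}$$

Two simple choices do not work. A fixed small set, $S(Z)=S_0$ for all $Z$ with $|S_0|<T/2$, fails already for $j=1$ with $Z_1=S_0$. Next, cut $[T]$ into $a\ge3$ blocks of equal size and let $S(Z)$ be the first block not contained in $Z$. This repairs $j=1$. But take $Z_1=\emptyset$ and $Z_2$ equal to the first block: then $S(Z_1)$ and $S(Z_2)$ are the first and the second block, their intersection is empty, and (2) fails for $j=2$.

So the possible values of $S$ should overlap robustly. Take a family of random sets $S_v\subset[T]$, each of density $1/a$, indexed by a finite set, and let $S(Z)=S_{\varphi(Z)}$ for an index $\varphi(Z)$ still to be chosen. Call a set $\tau$ of at most $g$ indices *dangerous* for $Z$ if $\bigcap_{v\in\tau}S_v\subset Z$. Condition (2) fails exactly when some set $\tau=\{\varphi(Z_1),\dots,\varphi(Z_j)\}$ is dangerous for each of $Z_1,\dots,Z_j$. For random sets, many disjoint $\tau$'s have intersections that together cover more than half of $[T]$. As $|Z|<T/2$, the sets dangerous for $Z$ cannot contain many disjoint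 ones, so they are all hit by a small set $W_Z$ of indices.

Is it enough to choose $\varphi(Z)\notin W_Z$? For $j=1$ yes. For $j=2$ this rule does not exclude that $\varphi(Z_2)\in W_{Z_1}$ and $\varphi(Z_1)\in W_{Z_2}$. We would like to choose $\varphi(Z)$ later than everything in $W_Z$ in some order of the indices: then the earliest element of $\tau$ would give a contradiction. But a finite order has a last element, and $W_Z$ might contain it. Since $\tau$ has at most $g$ elements, however, a full order is more than we need. It is enough to have a directed graph on the indices, "$w\to v$" meaning "$v$ counts as later than $w$", in which every small set $W$ has something later than all of it and there are no directed cycles of length at most $g$.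

## A finite digraph that dominates small sets and has no short cycles

Some cycles are unavoidable: in a finite digraph where each vertex has an out-neighbor, one can walk forward until a vertex repeats. So only short cycles can be excluded.

The idea of the construction is that a vertex carries a name and a table of the names of its ancestors up to $g$ generations back, and its own name must differ from all names in the table. A cycle of length at most $g$ would make a vertex its own listed ancestor.

**Lemma 8.** Let $g,M\ge1$. There is a finite digraph $D$ with no directed cycle of length at most $g$ (loops and $2$-cycles included) such that for every set $W$ of at most $M$ vertices there is a vertex $b$ with $w\to b$ for all $w\in W$. Moreover $|V(D)|\le L^L$ with $L=1+M+\dots+M^g$.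

*Proof.* **Step 1: the construction.** Let $\Lambda$ be a set of $L$ labels and let $\mathcal W$ be the set of words of length at most $g$ over the alphabet $[M]$, including the empty word $\emptyset$. Then $|\mathcal W|=L$. The vertices of $D$ are the functions $f:\mathcal W\to\Lambda$ with $f(\emptyset)\neq f(u)$ for every nonempty $u\in\mathcal W$. Since $L\ge2$, there are such functions, and there are at most $L^L$ of them. Let $f\to f'$ if there is $i\in[M]$ with $f'(iw)=f(w)$ for all words $w$ of length at most $g-1$. Thus the part of the table of $f'$ behind the letter $i$ is a copy of the table of $f$, truncated by one generation.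

**Step 2: domination.** Given $W$, write $W=\{z_1,\dots,z_M\}$, with repetitions if necessary; if $W=\emptyset$, use arbitrary vertices $z_i$. Put $b(iw)=z_i(w)$ for $i\in[M]$ and $|w|\le g-1$. This defines $b$ on all $M(1+M+\dots+M^{g-1})=L-1$ nonempty words, using at most $L-1$ labels. Let $b(\emptyset)$ be a label not yet used. Then $b\in V(D)$, and $z_i\to b$ for all $i$.

**Step 3: no short cycles.** Let $b_1\to b_2\to\dots\to b_j\to b_1$ with $1\le j\le g$, where the edge $b_t\to b_{t+1}$ is witnessed by the letter $i_t$: $b_{t+1}(i_tw)=b_t(w)$ for $|w|\le g-1$, with $b_{j+1}=b_1$. Then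
$$b_1(i_ji_{j-1}\cdots i_1)=b_j(i_{j-1}\cdots i_1)=\dots=b_2(i_1)=b_1(\emptyset).$$
Each step removes a first letter from a word of length at most $j\le g$, so the remaining word has length at most $g-1$ and the rule applies. But $i_j\cdots i_1$ is a nonempty word in $\mathcal W$, so $b_1(i_j\cdots i_1)\neq b_1(\emptyset)$, a contradiction. $\square$

The smallest cases can be drawn. For $g=M=1$ the words are $\emptyset,1$ and $L=2$. Write $f=(f(\emptyset),f(1))$; with labels $0,1$ the vertices are $(0,1)$ and $(1,0)$, and $D$ is a single $2$-cycle, without loops. For $g=2$, $M=1$ there are three labels, the vertices are the triples $(p,r,s)$ with $p\neq r$, $p\ne s$, and $(p,r,s)\to(p',p,r)$ for each $p'\notin\{p,r\}$: a shift register in which a new label must avoid the two before it.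

## Selecting the recorded coordinates

**Lemma 9.** Let $g\ge1$, $a\ge2$ be integers. There are an integer $T\le C_g\,a^{3g^2}$ and a map $S$ assigning to each $Z\subset[T]$ with $|Z|<T/2$ a set $S(Z)\subset[T]$ with $|S(Z)|\le2T/a$, such that (2) holds.

*Proof.* **Step 1: parameters.** Let $m=4a^g$ and $M=gm=4ga^g$, let $D$ be the digraph of Lemma 8 for $g$ and $M$, and let
$$N=|V(D)|,\qquad T=\lceil12ga^g(1+\log N)\rceil .$$
We check the size of $T$. Since $M\ge2$, we have $L\le M^g\cdot\frac{M}{M-1}\le2M^g$. Hence $\log N\le L\log L\le L^2\le4(4ga^g)^{2g}$, which is a constant depending on $g$ times $a^{2g^2}$. So $T\le C_ga^{g+2g^2}\le C_ga^{3g^2}$.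

**Step 2: random sets.** The purpose is to find sets $S_v\subset[T]$, $v\in V(D)$, such that

* (i) $|S_v|\le2T/a$ for every $v$;
* (ii) for any $m$ pairwise disjoint nonempty sets $\tau_1,\dots,\tau_m\subset V(D)$ of size at most $g$, $\big|\bigcup_i\bigcap_{v\in\tau_i}S_v\big|>T/2$.

Put each $t\in[T]$ into each $S_v$ independently with probability $1/a$.

For (i), recall Chernoff's bound: a binomial variable with mean $\mu$ is at least $2\mu$ with probability at most $e^{-\mu/3}$. Here $\mu=T/a$, so $P(|S_v|>2T/a)\le e^{-T/(3a)}$. As $T/(3a)\ge4ga^{g-1}(1+\log N)\ge4(1+\log N)$, the probability that (i) fails for some $v$ is at most $Ne^{-4(1+\log N)}\le e^{-4}$.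

For (ii), fix $\tau_1,\dots,\tau_m$ and $t\in[T]$. The event that $t\in\bigcap_{v\in\tau_i}S_v$ has probability $a^{-|\tau_i|}\ge a^{-g}$. Since the $\tau_i$ are disjoint, these events are independent for different $i$. So $t$ is uncovered (in none of the $m$ intersections) with probability at most $(1-a^{-g})^m\le e^{-ma^{-g}}=e^{-4}$, and this is independent over $t$. If (ii) fails for these $\tau_i$, then at least $T/2$ coordinates are uncovered. By the union bound over the set of uncovered coordinates, this has probability at most $2^T(e^{-4})^{T/2}=e^{-(2-\log2)T}\le e^{-1.3T}$. A nonempty set of size at most $g$ is the set of entries of some $g$-tuple, so there are at most $N^g$ such sets and at most $N^{gm}$ choices of $(\tau_1,\dots,\tau_m)$. Thus (ii) fails for some choice with probability at most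
$$N^{gm}e^{-1.3T}\le\exp\!\big(4ga^g\log N-15.6\,ga^g(1+\log N)\big)\le e^{-15}.$$
Since $e^{-4}+e^{-15}<1$, sets with (i) and (ii) exist. Fix them.

**Step 3: definition of $S$.** The purpose is to choose $\varphi(Z)$ later than a small set hitting all dangerous sets. For $|Z|<T/2$ let
$$\mathcal H_Z=\Big\{\tau\subset V(D):\ 1\le|\tau|\le g,\ \bigcap_{v\in\tau}S_v\subset Z\Big\}.$$
If $\mathcal H_Z$ had $m$ pairwise disjoint members, the union of their intersections would lie in $Z$ and, by (ii), have more than $T/2$ elements, which is impossible. Let $W_Z$ be the union of a maximal pairwise disjoint subfamily of $\mathcal H_Z$. Then $|W_Z|\le gm=M$, and by maximality every member of $\mathcal H_Z$ meets $W_Z$. By Lemma 8 choose $\varphi(Z)\in V(D)$ with $w\to\varphi(Z)$ for all $w\in W_Z$, and put $S(Z)=S_{\varphi(Z)}$. By (i), $|S(Z)|\le2T/a$.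

**Step 4: verification of (2).** Suppose $\bigcap_iS(Z_i)\subset\bigcap_iZ_i$ for some $Z_1,\dots,Z_j$ with $1\le j\le g$. Let $\tau=\{\varphi(Z_1),\dots,\varphi(Z_j)\}$, so $1\le|\tau|\le g$. For each $i$ we have $\bigcap_{v\in\tau}S_v\subset Z_i$, that is, $\tau\in\mathcal H_{Z_i}$. So there is $w_i\in\tau\cap W_{Z_i}$, and $w_i\to\varphi(Z_i)$. Hence every vertex of $\tau$ has an in-neighbor in $\tau$. Walk backwards along in-neighbors inside $\tau$ until a vertex repeats: this gives a directed cycle inside $\tau$, of length at most $|\tau|\le g$. This contradicts Lemma 8. $\square$

## The polynomial coloring: proof of Theorem 1(b) and universality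

It remains to supply many words that pairwise agree in fewer than half of the coordinates. Value tables of polynomials do this, because a nonzero polynomial of degree less than $d$ over a field has at most $d-1$ roots. For instance, over $\mathbb F_4$ with $d=2$ there are $16$ polynomials $\alpha t+\beta$, and two distinct ones agree at no more than one of the four points.

**The coloring.** Fix $h\ge2$, $g=\binom h2$, an integer $a\ge2$, and $T,S$ from Lemma 9. Let $d=\lceil T/2\rceil$ and let $q\ge T$ be a power of $2$. Fix $T$ distinct points of $\mathbb F_q$, indexed by $[T]$. Let $\mathcal P$ be the set of polynomials over $\mathbb F_q$ of degree less than $d$, so $|\mathcal P|=q^d$, and write $x(t)$ for the value of $x\in\mathcal P$ at the $t$-th point. For distinct $x,y\in\mathcal P$ let $Z(xy)=\{t\in[T]:x(t)=y(t)\}$. Then $|Z(xy)|\le d-1<T/2$, so $S(Z(xy))$ is defined. Color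
$$\chi(xy)=\Big(Z(xy),\ \big\{x|_{S(Z(xy))},\,y|_{S(Z(xy))}\big\}\Big),$$
where the second entry is an unordered pair (multiset) of functions $S(Z(xy))\to\mathbb F_q$. There are at most $2^T$ first entries and, for each, at most $(q^{2T/a})^2$ second entries. So there are at most $2^Tq^{4T/a}$ colors.

**Lemma 10.** The coloring $\chi$ of the complete graph on $\mathcal P$ is $h$-separated.

*Proof.* Let $X\subset\mathcal P$ with $2\le|X|\le h$. Apply (2) to the sets $Z(xy)$ for the pairs $xy$ in $X$; there are at least one and at most $g$ pairs. There is $t\in[T]$ lying in $S(Z(xy))$ for all pairs but not in $Z(xy)$ for all pairs. Let $f(x)=x(t)$. By the choice of $t$, some pair has $x(t)\neq y(t)$, so $f$ is not constant on $X$. If $\chi(xy)=\chi(x'y')$, then $Z(xy)=Z(x'y')=:Z$ and $\{x|_{S(Z)},y|_{S(Z)}\}=\{x'|_{S(Z)},y'|_{S(Z)}\}$. As $t\in S(Z)$, evaluation at $t$ gives $\{x(t),y(t)\}=\{x'(t),y'(t)\}$ as multisets. $\square$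

*Proof of Theorem 1(b) and of universality.* **Step 1: a coloring of $K_n$.** The purpose is to choose $q$ for given $n$ and $a$. Suppose $n^{1/d}\ge T$, and let $q$ be the least power of $2$ with $q\ge n^{1/d}$. Then $T\le q<2n^{1/d}$ and $|\mathcal P|=q^d\ge n$. Restrict $\chi$ to $n$ of the polynomials. By Lemma 10 and Proposition 7, this coloring contains no even-chromatic copy of any non-ED graph on at most $h$ vertices. Since $T/d\le2$ and $a\ge2$, the number of colors is at most
$$2^T\big(2n^{1/d}\big)^{4T/a}=2^{T+4T/a}\,n^{4T/(da)}\le2^{3T}n^{8/a}.\tag{3}$$
For fixed $a$, hence fixed $T$, this is at most $n^{9/a}$ for all large $n$. As $a$ is arbitrary, this already gives $r_H(n)=n^{o(1)}$ for every non-ED graph $H$ with $h$ vertices and a positive even number of edges.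

**Step 2: let $a$ grow with $n$.** The purpose is to get the bound stated in (b). Take $a=\lfloor(\log n)^{1/(4g^2)}\rfloor$, which is at least $2$ for large $n$. Lemma 9 gives
$$T\le C_ga^{3g^2}\le C_g(\log n)^{3/4}.$$
We check the hypothesis of Step 1. Since $d\le T$, we have $(\log n)/d\ge(\log n)^{1/4}/C_g$, and this exceeds $\log T\le\log C_g+\frac34\log\log n$ for large $n$. So $n^{1/d}\ge T$. Next, $\lfloor x\rfloor\ge x/2$ for $x\ge1$, so
$$\frac{8\log n}{a}\le16(\log n)^{1-1/(4g^2)} .$$
Finally $\log2^{3T}\le3C_g(\log n)^{3/4}\le3C_g(\log n)^{1-1/(4g^2)}$ for large $n$, because $\frac34\le1-\frac1{4g^2}$ for $g\ge1$. So (3) is at most $\exp\!\big(C_h(\log n)^{1-1/(4g^2)}\big)$ with $C_h$ depending only on $h$, and $4g^2=(2g)^2=(h(h-1))^2$. The coloring depends on $h$ and $n$ but not on the forbidden graph, so this is the universality statement. Applied to one non-ED graph $H$ with $h$ vertices and a positive even number of edges (so $h\ge2$), it is Theorem 1(b). $\square$
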